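# Every nontrivial Peano continuum is a self regenerating fractal

**Theorem 1.** Let $X$ be a nontrivial Peano continuum and $U\subset X$ nonempty and open. There are three continuous maps $X\to X$, each constant on $X\setminus U$, which form a family $\mathcal F$ such that $(X,\mathcal F)$ is a topological fractal. Hence $X$ is a self regenerating fractal.

These notes first unpack the words, then prove the theorem. Two complements will be proved at the end, and Theorem 1 does not need them.

**Theorem 2.** For a nonempty connected Hausdorff space $A$ the following are equivalent: (1) $A$ is a Peano continuum; (2) $A$ is an underlying space of a topological fractal; (3) $A$ is a self regenerating fractal.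

**Theorem 3 (three is optimal).** For $X=[0,1]$ and $U=(\frac13,\frac23)$, no family of at most two continuous self-maps of $X$, each constant on $X\setminus U$, makes $X$ a topological fractal.

## Peano continua, topological fractals, and maps concentrated on a small open set

**Definition (Peano continuum).** A Peano continuum is a compact, connected, locally connected metric space. It is nontrivial if it has more than one point.

**Definition (topological fractal).** For a family $\mathcal F$ of self-maps of $X$ and $Y\subset X$ write $\mathcal F(Y)=\bigcup_{f\in\mathcal F}f(Y)$. A compact Hausdorff space $X$ is a topological fractal, or an underlying space for the topological fractal $(X,\mathcal F)$, if there is a finite family $\mathcal F$ of continuous self-maps of $X$ such that $X=\mathcal F(X)$ and, for every open cover $\mathcal U$ of $X$, there is $n\in\mathbb N$ such that for all $f_1,\dots,f_n\in\mathcal F$ the set $f_1\circ\dots\circ f_n(X)$ is contained in some $U\in\mathcal U$.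

The model example is $[0,1]$ with $x\mapsto x/2$ and $x\mapsto (x+1)/2$: an $n$-fold composition has an image of length $2^{-n}$. For a compact metric space the second condition, which we call the shrinking condition, follows from
$$\sup_{f_1,\dots,f_n\in\mathcal F}\operatorname{diam} f_1\circ\dots\circ f_n(X)\longrightarrow 0\qquad(n\to\infty),$$
because an open cover has a Lebesgue number $\delta>0$: every set of diameter less than $\delta$ lies in a member of the cover. This is how we shall always verify it.

**Definition (self regenerating fractal).** A Hausdorff space $A$ is a self regenerating fractal if for every nonempty open set $U\subset A$ there is a family $\mathcal F$ of continuous self-maps of $A$, each constant on $A\setminus U$, such that $(A,\mathcal F)$ is a topological fractal.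

So a tiny piece $U$ has to regenerate all of $A$, since everything outside $U$ is crushed to one point by each map. A finite discrete space is an example, for a trivial reason: take all constant maps. On an infinite space finitely many constant maps do not cover, and something must happen inside $U$.

The question comes from Magdalena Nowak, "Peano continua with self regenerating fractals", arXiv:2003.11929 (2020). A result quoted there says that if a Peano continuum $X$ contains a subset $A$ that, with the subspace topology, is a self regenerating fractal and has nonempty interior in $X$, then $X$ is an underlying space for some topological fractal. The problem asks: is there a nontrivial Peano continuum in which no subset with nonempty interior is a self regenerating fractal? By Theorem 1 the answer is no. Given a nontrivial Peano continuum $X$, take $A=X$.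

We use four classical facts.

- (i) Every Peano continuum has a compatible convex metric $d$ (Bing, Bull. AMS 55 (1949) 1101–1110; Moise, ibid. 1111–1121). By compactness any two points $x,y$ are then joined by a geodesic $[x,y]$, an isometric copy of the interval $[0,d(x,y)]$.
- (ii) Hahn–Mazurkiewicz: every Peano continuum is a continuous image of $[0,1]$.
- (iii) A compact metric space that, for each $\varepsilon>0$, is a finite union of connected sets of diameter $<\varepsilon$ is locally connected.
- (iv) A Hausdorff continuous image of a compact metrizable space is metrizable.

Facts (iii) and (iv) enter only in Theorem 2. Convexity means that any two points have a metric midpoint. On the unit circle the arc length metric is convex. The chordal metric is not: antipodal points are at chordal distance $2$, but a point at distance $1$ from one of them is at distance $\sqrt3$ from the other.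

## The interval by hand

Let $X=[0,1]$ and $U=(\frac13,\frac23)$. A map constant off $U$ can be produced by first applying the tent
$$g(x)=\max\{0,\,1-6|x-\tfrac12|\},$$
which vanishes off $U$, and then a path $p:[0,1]\to X$. Try $f_i=p_i\circ g$. Then
$$f_{i_1}\circ\dots\circ f_{i_n}(X)=p_{i_1}\Big((g p_{i_2})\circ\cdots\circ(g p_{i_n})\big([0,1]\big)\Big),\tag{1}$$
so it suffices that the maps $g p_i:[0,1]\to[0,1]$ are contractions and that the paths $p_i$ cover $X$. The paths themselves need not be contractions. They may run arbitrarily fast where $g=0$. Use this as follows:
$$p_1(t)=\begin{cases}\frac{10}3t&t\le\frac1{10}\\[2pt] \frac13+\frac4{27}(t-\frac1{10})&t\ge\frac1{10}\end{cases}\qquad p_2=1-p_1,\qquad p_3(t)=\tfrac12+\tfrac{2t-1}{24}.$$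
The path $p_1$ covers $[0,\frac13]$ in the first tenth of its time, where $g p_1=0$, and then climbs slowly to $\frac7{15}$, with $g p_1(t)=6\cdot\frac4{27}(t-\frac1{10})=\frac89(t-\frac1{10})$. The path $p_2$ does the mirror image, and $p_3$ covers $[\frac{11}{24},\frac{13}{24}]$ with $gp_3(t)=1-\frac14|2t-1|$, of slope at most $\frac12$ in absolute value. Since $\frac{11}{24}<\frac7{15}$, the images cover $[0,1]$. The three maps $gp_i$ are $\frac89$-Lipschitz, and we are done with this $X$ and $U$.

## The case where $U$ contains an open copy of $(0,1)$

The same scheme proves Theorem 1 whenever $U$ contains a nonempty open subset of $X$ homeomorphic to $(0,1)$. The rest of $X$ may be complicated, but it sits where $g=0$, so we may run through it at any speed.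

**Step 1: fix the arc and the tent function.** Inside the given open set choose an arc $A=\psi([-1,1])\subset U$, where $\psi$ is a homeomorphism onto $A$ and $V=\psi((-1,1))$ is open in $X$. Put $a=\psi(-1)$, $b=\psi(1)$, $X'=X\setminus V$. Define $g:X\to[0,1]$ by $g(\psi(s))=1-|s|$ and $g=0$ on $X'$. The sets $A$ and $X'$ are closed and $A\cap X'=\{a,b\}$, where both prescriptions give $0$, so $g$ is well defined and continuous.

**Step 2: $X'$ is locally connected.** We need this in order to run a path through $X'$. At points of $X'\setminus\{a,b\}=X\setminus A$ it is clear, because this set is open in $X$. At $a$, let $W$ be any sufficiently small connected open neighborhood of $a$ in $X$, with $b\notin W$. We show that $W\cap X'$ is connected. Suppose $W\cap X'=P\sqcup Q$ with $P,Q$ relatively open, $a\in P$ and $Q\neq\emptyset$. Then $Q$ is open in $X'$ and misses $a$ and $b$. So $Q$ is an open subset of $X\setminus A$, hence open in $X$. Also $Q$ is closed in $W\cap X'$, which is closed in $W$. So $Q$ is a nonempty open and closed subset of $W$ that misses $a$, contradicting the connectedness of $W$. The argument at $b$ is the same.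

**Step 3: $X'$ is covered by two Peano continua through $a$ and $b$.** Since $X'$ is compact and locally connected, its components are open in $X'$ and there are finitely many of them. Each is a Peano continuum, possibly a point. A component missing $a$ and $b$ would be an open subset of $X\setminus A$, hence open in $X$. It is also closed and proper in $X$, which is impossible. So $X'=C_a\cup C_b$, where $C_a\ni a$ and $C_b\ni b$ are the components of $a$ and $b$, possibly equal. By (ii) there are continuous surjections of $[0,1]$ onto $C_a$ and $C_b$. Both sets are therefore path connected, and we may append a path to the desired endpoint and reparametrize. This gives continuous $q_a,q_b:[0,1]\to X$ with images $C_a,C_b$ and $q_a(1)=a$, $q_b(1)=b$.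

**Step 4: the three maps.** Put
$$p_1(t)=\begin{cases}q_a(10t)&t\le\frac1{10}\\ \psi\big(-1+\tfrac89(t-\tfrac1{10})\big)&t\ge\frac1{10}\end{cases}\qquad p_2(t)=\begin{cases}q_b(10t)&t\le\frac1{10}\\ \psi\big(1-\tfrac89(t-\tfrac1{10})\big)&t\ge\frac1{10}\end{cases}\qquad p_3(t)=\psi\big(\tfrac{2t-1}4\big).$$
Since $\frac89\cdot\frac9{10}=\frac45$, the images are $C_a\cup\psi([-1,-\frac15])$, $C_b\cup\psi([\frac15,1])$ and $\psi([-\frac14,\frac14])$. Together they cover $X$. The functions $gp_1$ and $gp_2$ are $0$ on $[0,\frac1{10}]$ and $\frac89(t-\frac1{10})$ afterwards, and $gp_3(t)=1-\frac14|2t-1|$. All three are $\frac89$-Lipschitz. Let $f_i=p_i\circ g$. It equals $p_i(0)$ on $X'\supset X\setminus U$. Since $g(X)=[0,1]$, we have $\bigcup f_i(X)=\bigcup p_i([0,1])=X$. By (1), $f_{i_1}\circ\dots\circ f_{i_n}(X)$ is the $p_{i_1}$-image of a set of diameter at most $(\frac89)^{n-1}$. Uniform continuity of the $p_i$ gives the shrinking condition. This case is finished.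

From now on we assume the opposite: no nonempty open subset of $X$ contained in $U$ is homeomorphic to $(0,1)$. The division depends on $U$ and not only on $X$. In a square with a segment attached at a corner, an open set inside the segment falls under the first case, and an open set inside the square under the second.

## Why contractions through $[0,1]$ cannot fill a square

The sensible next attempt is the same plan: find $g:X\to[0,1]$, zero off $U$, and finitely many paths $p_i:[0,1]\to X$ covering $X$ (space filling, by (ii)) such that each $gp_i$ is a contraction. For $X=[0,1]^2$ this is impossible.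

Suppose the maps $\varphi_i=gp_i$ are Lipschitz, with any constants. By Banach's indicatrix theorem, a continuous function of bounded variation on $[0,1]$ has finite preimage sets $\varphi_i^{-1}(s)$ for almost every $s$. Since the $p_i$ cover $X$,
$$g^{-1}(s)=\bigcup_i p_i\big(\varphi_i^{-1}(s)\big),$$
so $g^{-1}(s)$ is finite for almost every $s$. If $g$ is not constant, take such an $s$ in the interior of the range of $g$. Then $g^{-1}(s)$ is finite and separates the square into $\{g<s\}$ and $\{g>s\}$, both nonempty. But the square minus a finite set is connected. If $g$ is constant, the $f_i=p_ig$ are constants and do not cover.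

So $[0,1]$ is the wrong middle space: finitely many paths have to fill $X$ while each meets almost every level of $g$ only finitely often. We replace $[0,1]$ by a compact space $\mathcal W$ which is the closure of a tree with infinitely many edges. A map $P_i:\mathcal W\to X$ is then given by one path in $X$ per edge. The countably many paths need only be dense in $X$, because $P_i(\mathcal W)$ is compact. The map $\Gamma:X\to\mathcal W$ that replaces $g$ must be such that $\Gamma P_i$ shortens every edge. Then $f_i=P_i\circ\Gamma$.

To build $\Gamma$, assign to each edge $w$ of length $l(w)$ a small closed ball $D_w\subset X$, an island, and a bump function $h_w$ which is $0$ off $D_w$ and has the constant value $l(w)$ on a smaller concentric ball $K_w$. The value $h_w(x)$ is the position of $\Gamma(x)$ along the edge $w$. Islands of the edges that continue $w$ lie inside the plateau $K_w$.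

There is now a toll. Let $c_w$ be the center of $D_w$. A path that enters $D_w$ from outside and reaches $c_w$ forces $h_w$ to run from $0$ to $l(w)$. If this path is the $P_i$-image of an edge $v$, the shortening of that edge requires $l(w)<l(v)$. So every island must be reached, in one of the maps, along a strictly longer edge. But $\Gamma$ and the $P_i$ carry the same set of edges, so a matching of islands to strictly longer edges is needed. The combinatorics of words below provides exactly this matching, and leaves room for further edges whose paths are free to explore $X$.

## Words, epochs and the two shifts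

Put $\theta=\frac9{10}$, $\lambda_0=\operatorname{diam}X>0$ for a convex metric $d$ fixed from now on, and $\lambda_t=\lambda_0\theta^t$.

**Definition (epochs).** Let $0=n_0<n_1<n_2<\cdots$ be integers, to be chosen inductively later. For $n\ge0$ let $\epsilon(n)=\min\{t:n\le n_t\}$, the epoch of $n$, and $\sigma(n)=n_{\epsilon(n)}+n$.

The function $\sigma$ is strictly increasing, since $n_{\epsilon(n)}$ is nondecreasing, and $\sigma(0)=0$. The values $\epsilon(n),\sigma(n)$ for $n\le n_t$ depend only on $n_0,\dots,n_t$.

**Definition (words).** For a finite word $w=(j_1,\dots,j_g)$ of positive integers put $|w|=g$ (length) and $\|w\|=\sum j_k$ (weight). For $w\ne\emptyset$ let $w^-$ be $w$ without its last letter, called the parent of $w$. Let $T$ be the set of words with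
$$j_{k+1}>\sigma(j_1+\dots+j_k)\qquad(0\le k<g),$$
and $T^*=T\setminus\{\emptyset\}$. The epoch of $w\in T$ is $\epsilon(\|w\|)$.

The set $T$ is closed under prefixes and contains $\emptyset$ and $(1)$. There are finitely many words of each weight. Two words are called incomparable if neither is a prefix of the other.

Example. Let $n_1=2$, $n_2=9$. Then $\sigma(1)=3$, $\sigma(2)=4$, $\sigma(3)=12$, and so on. The words of epoch $1$ are $(1)$ and $(2)$. The words of epoch $2$ are $(3),\dots,(9)$, then $(1,4),\dots,(1,8)$, then $(2,5),(2,6),(2,7)$. For instance $(1,3)\notin T$ because $3\not>\sigma(1)$, and $(3,j)\in T$ requires $j\ge13$.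

**(T1)** *For $w\in T^*$ we have $\epsilon(\|w^-\|)<\epsilon(\|w\|)$. Hence $|w|\le\epsilon(\|w\|)$, and distinct words of the same epoch are incomparable.* Indeed, $\|w\|$ is at least the last letter, which exceeds $\sigma(\|w^-\|)\ge n_{\epsilon(\|w^-\|)}$. Every letter raises the epoch by at least one, starting from epoch $0$ for $\emptyset$, and a proper prefix has a smaller epoch.

**Definition (shifts).** Let $S_0(\emptyset)=\emptyset$, $S_0(j_1,\dots,j_g)=(j_1+1,j_2,\dots,j_g)$ for $g\ge1$, and $S_1(j_1,\dots,j_g)=(1,j_1,\dots,j_g)$.

Clearly $S_i(v)^-=S_i(v^-)$ for $v\neq\emptyset$. The image $S_i(v)$ need not lie in $T$: in the example, $S_0(1,4)=(2,4)\notin T$.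

**(T2)** *Each $w\in T^*$ equals $S_i(v)$ for exactly one $(i,v)\in\{0,1\}\times T$ with $\|v\|=\|w\|-1$. Moreover $|v|\le|w|$.* If $j_1\ge2$, take $i=0$ and $v=(j_1-1,j_2,\dots,j_g)$, which is not empty. If $j_1=1$, take $i=1$ and $v=(j_2,\dots,j_g)$. In both cases $v\in T$: the letters that must satisfy an inequality are the same, the prefix weights inside $\sigma$ have dropped by $1$, and $\sigma$ is increasing. Uniqueness: a word $S_1(v)$ begins with $1$, a nonempty $S_0(v)$ begins with a letter $\ge2$, and each shift is injective. Note that $v\ne\emptyset$ if $i=0$.

**Definition (lengths).** For $n_t<n\le n_{t+1}$ choose $\ell_n\in(\lambda_{t+1},\lambda_t)$, strictly decreasing in $n$. Then $(\ell_n)_{n\ge1}$ is strictly decreasing to $0$. Put $l(w)=\theta^{|w|}\ell_{\|w\|}$ for $w\in T^*$.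

In (T2), if $v\ne\emptyset$, then $l(w)<l(v)$, because $|v|\le|w|$ and $\|v\|<\|w\|$. This is the matching we wanted: the island $w$ will be reached along the edge $v$ in the map number $i$. The factor $\theta^{|w|}$ makes lengths summable along chains of prefixes, and this will give compactness.

## Islands, costs, and why the data suffice

Let $B(x,r)$ be open balls and $\bar B(x,r)=\{y:d(x,y)\le r\}$. A geodesic from the center of a ball to a point of the ball stays in the ball. A piecewise geodesic path is a finite concatenation of geodesic segments, possibly degenerate. Suppose we have the following.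

**(D1)** Points $c_w\in U$ ($w\in T$) and radii $r_w>0$ ($w\in T^*$) such that, with $D_w=\bar B(c_w,2r_w)$, $K_w=B(c_w,r_w)$ and $K_\emptyset=U$: $D_w\subset K_{w^-}$, $c_{w^-}\notin D_w$, and $D_w\cap D_{w'}=\emptyset$ for distinct $w,w'$ with the same parent.

Then $D_w\cap D_{w'}=\emptyset$ for all incomparable $w,w'$: if $p$ is their longest common prefix, they extend two different children $pj,pj'$ of $p$, and $D_w\subset D_{pj}$, $D_{w'}\subset D_{pj'}$. Put
$$h_w(x)=l(w)\min\{1,\max\{0,2-d(x,c_w)/r_w\}\}.$$
So $h_w=l(w)$ on $K_w$, $h_w=0$ off $D_w$ and also where $d(x,c_w)=2r_w$, and $h_w$ is $l(w)/r_w$-Lipschitz. For a piecewise geodesic path $\beta$ let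
$$\operatorname{cost}(\beta)=\operatorname{length}_d(\beta)+\sum_{w\in T^*}\operatorname{Var}(h_w\circ\beta).\tag{2}$$

**(D2)** For $i\in\{0,1,2\}$, points $x_i(w)\in X$ ($w\in T$) and, for $w\in T^*$, piecewise geodesic paths $\beta_{i,w}$ from $x_i(w^-)$ to $x_i(w)$ meeting only finitely many $D_u$, with $\operatorname{cost}(\beta_{i,w})<l(w)$.

**(D3)** The set $\{x_i(w):i\in\{0,1,2\},\,w\in T\}$ is dense in $X$.

**Proposition 4.** *(D1)–(D3) imply the conclusion of Theorem 1 for $U$.*

**Step 1: the middle space.** Let $\mathcal W$ be the set of $p\in\prod_{w\in T^*}[0,l(w)]$ such that $p_w>0$ implies $p_u=l(u)$ for every nonempty proper prefix $u$ of $w$, and $p_up_w=0$ for incomparable $u,w$. A point with finite support is simply a place on a tree: it has gone all the way along certain edges $u$ and part of the way along the next one. For instance, the points supported in $\{(1),(2),(1,4)\}$ form two edges leaving $0$, with a third edge attached at the end of the edge $(1)$.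

We need $\mathcal W$ to be a compact metric space. It is closed in the product, because the first condition reads $p_w(l(u)-p_u)=0$. Supports are chains for the prefix order, and the words of a chain have distinct lengths. Hence
$$\sum_{\|w\|>m}p_w\le\sum_{k\ge1}\theta^k\ell_m=9\,\ell_m\qquad(m\ge1).\tag{3}$$
There are finitely many words of weight at most $m$, and $\ell_m\to0$. So $\mathcal W\subset\ell^1(T^*)$, and coordinatewise convergence in $\mathcal W$ implies $\ell^1$-convergence. The $\ell^1$-metric therefore induces the product topology on $\mathcal W$, and $\mathcal W$ is compact.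

**Step 2: the map $\Gamma$.** Put $\Gamma(x)=(h_w(x))_{w\in T^*}$. If $h_w(x)>0$, then $x\in D_w$. By (D1), $D_w\subset K_{w^-}\subset D_{w^-}\subset\cdots$, so $x\in K_u$ and $h_u(x)=l(u)$ for each nonempty proper prefix $u$ of $w$. Incomparable islands are disjoint. So $\Gamma(x)\in\mathcal W$. The map $\Gamma:X\to\mathcal W$ is continuous since its coordinates are, and it is $0$ off $U$ since all $D_w\subset U$.

Let $\nu_w\in\mathcal W$ ($w\in T$) have coordinates $l(u)$ for the nonempty prefixes $u$ of $w$ (including $w$) and $0$ elsewhere, so that $\nu_\emptyset=0$. Then $\Gamma(c_w)=\nu_w$. Indeed, $c_w\in K_w\subset K_u$ for nonempty prefixes $u$ of $w$ (when $w\neq\emptyset$). For $u$ incomparable with $w$, $D_u\cap D_w=\emptyset$. If $u$ properly extends $w$, then $D_u\subset D_{u'}$ for a child $u'$ of $w$, and $c_w\notin D_{u'}$.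

**Step 3: the skeleton.** We want to define $P_i$ edge by edge. Let $E_w\subset\mathcal W$ be the segment from $\nu_{w^-}$ to $\nu_w$, on which only $p_w$ varies. A finitely supported $p\ne0$ has a longest word $w$ in its support, and then $p\in E_w$. So the finitely supported points form the skeleton $\mathcal W_0=\{0\}\cup\bigcup_wE_w$. It is dense: setting all coordinates at words of length $>k$ equal to $0$ keeps a point in $\mathcal W$, and the result tends to the point as $k\to\infty$.

Any $p,q\in\mathcal W_0$ are joined by a path along edges of length $\|p-q\|_1$. To see this, let $m=\min(p,q)$ coordinatewise. If $m_u>0$, then $p$ and $q$ are full at all nonempty proper prefixes of $u$, hence so is $m$. Also $m_um_w=0$ for incomparable $u,w$. So $m\in\mathcal W_0$. Since $m\le p$, the longest word in the support of $m$ lies in the support of $p$. So $m$ lies on the edge path that descends from $p$ to $0$ by emptying coordinates, the longest word first. The part from $p$ to $m$ has length $\|p-m\|_1$, and similarly for $q$. Finally $(p_u-m_u)+(q_u-m_u)=|p_u-q_u|$ for each $u$.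

**Step 4: parametrizing the paths by cost.** Let $C=\operatorname{cost}(\beta_{i,w})$. If $C=0$, then $\beta_{i,w}$ has length $0$. Let $\alpha_{i,w}:[0,l(w)]\to X$ be constant with the same value. If $C>0$, drop constant pieces and parametrize $\beta_{i,w}$ by arc length. The cost of initial pieces is then a continuous function of arc length, since only the finitely many $h_u$ with $D_u$ meeting the path contribute, and each is Lipschitz. It is strictly increasing because it includes the length. So the path can be reparametrized, proportionally to cost, as $\alpha_{i,w}:[0,l(w)]\to X$. The cost is additive over consecutive pieces, and the cost of a piece bounds both the $d$-distance of its endpoints and $\sum_u$ of the differences of $h_u$ at its endpoints. Hence, with $q_{i,w}=C/l(w)<1$, both $\alpha_{i,w}$ and $\Gamma\circ\alpha_{i,w}$ are $q_{i,w}$-Lipschitz.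

**Step 5: the maps $P_i$ and $H_i$.** Put $P_i(p)=\alpha_{i,w}(p_w)$ on $E_w$. Two different edges meet only in points $\nu_w$, and there the definitions agree: the path of $w$ ends in $x_i(w)$ and the paths of the children of $w$ start there. So $P_i$ is well defined on $\mathcal W_0$ with $P_i(\nu_w)=x_i(w)$ for $w\in T$. It is $1$-Lipschitz on each edge, hence on $\mathcal W_0$ by Step 3. It extends to a $1$-Lipschitz map $P_i:\mathcal W\to X$. Put $H_i=\Gamma P_i:\mathcal W\to\mathcal W$. It is $q_{i,w}$-Lipschitz on $E_w$, so it is $1$-Lipschitz on $\mathcal W_0$ and, by continuity, on $\mathcal W$.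

**Step 6: $H_i$ strictly decreases distances.** The constants $q_{i,w}$ may have supremum $1$, so we do not have a uniform contraction. We show $\|H_ip-H_iq\|<\|p-q\|$ for $p\ne q$ in $\mathcal W$. Some coordinate differs, say $p_w<q_w$. Let $p',q'\in E_w$ be the points with $w$-coordinates $p_w,q_w$. Then
$$\|p-q\|=\|p-p'\|+\|p'-q'\|+\|q'-q\|.$$
This holds coordinate by coordinate:

- at $w$, since $p'_w=p_w$ and $q'_w=q_w$;
- at nonempty proper prefixes $u$ of $w$, since $p'_u=q'_u=l(u)=q_u$ (as $q_w>0$);
- at proper extensions $u$ of $w$, since $p'_u=q'_u=0=p_u$ (as $p_w<l(w)$);
- at $u$ incomparable with $w$, since $p'_u=q'_u=0=q_u$ (as $q_w>0$).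

Hence $\|H_ip-H_iq\|\le\|p-p'\|+q_{i,w}\|p'-q'\|+\|q'-q\|<\|p-q\|$, because $\|p'-q'\|=q_w-p_w>0$.

**Step 7: from strict decrease to uniform shrinking.** Compactness of $\mathcal W$ upgrades Step 6. Let $\omega(s)=\max\{\|H_ip-H_iq\|:i\in\{0,1,2\},\ \|p-q\|\le s\}$. It is nondecreasing, and $\omega(s)<s$ for $s>0$ because the maximum is attained. It is right-continuous: if $s_k\downarrow s$, take pairs realizing $\omega(s_k)$, with a constant $i$ along a subsequence. A limit pair has distance $\le s$, so $\lim\omega(s_k)\le\omega(s)$, and the other inequality is monotonicity. So $\omega^n(\operatorname{diam}\mathcal W)$ decreases to some $L$ with $\omega(L)=L$, and therefore $L=0$.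

**Step 8: the fractal.** Put $f_i=P_i\circ\Gamma$ for $i=0,1,2$. On $X\setminus U$ it is constant, equal to $P_i(0)$. The set
$$f_{i_1}\circ\dots\circ f_{i_n}(X)=P_{i_1}H_{i_2}\cdots H_{i_n}\Gamma(X)$$
has diameter at most $\omega^{n-1}(\operatorname{diam}\mathcal W)\to0$. Finally $\bigcup_if_i(X)$ is compact and contains all $f_i(c_w)=P_i(\nu_w)=x_i(w)$, so it equals $X$ by (D3). $\square$

It remains to construct the data.

## Seeds, explorers, and what the induction must carry

**Definition (vertices, seeds, explorers).** A vertex is a pair $(i,v)$ with $i\in\{0,1,2\}$, $v\in T$. Its position is $x_i(v)$, and its children are the $(i,vy)$ with $y>\sigma(\|v\|)$. It is a seed if $i\in\{0,1\}$ and $S_i(v)\in T$. Otherwise it is an explorer.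

Since $S_i(v)^-=S_i(v^-)$ and $T$ is closed under prefixes, the parent of a seed is a seed. So all descendants of explorers are explorers. The vertices $(0,\emptyset)$ and $(1,\emptyset)$ are seeds, because $S_0(\emptyset)=\emptyset$ and $S_1(\emptyset)=(1)$ lie in $T$. The vertex $(2,\emptyset)$ is an explorer. Seeds have the duty of paying the tolls, and explorers are free to spread over $X$. The rules are as follows.

- **(R1)** If $(i,v)$ is a seed, then $x_i(v)=c_{S_i(v)}$ and, for $v\ne\emptyset$, $\beta_{i,v}=[c_{S_i(v)^-},c_{S_i(v)}]$. This path starts at $c_{S_i(v^-)}=x_i(v^-)$, as it must.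
- **(R2)** If $(i,v)$ is an explorer whose parent is a seed, then $x_i(v)=x_i(v^-)$ and $\beta_{i,v}$ is constant, of cost $0$.
- **(R3)** If $(i,v)$ is an explorer whose parent is an explorer, $\beta_{i,v}$ is chosen in the construction, starting at $x_i(v^-)$, and $x_i(v)$ is its endpoint.
- The root explorer has $x_2(\emptyset)=c_\emptyset$.

**The explorer $e(w)$.** Every island needs an explorer that starts from its center. For $w\in T^*$ let $w=S_i(v_0)$ as in (T2) and put $e(w)=(i,v_0x)$ with $x=\sigma(\|w\|)$. Since $x>\sigma(\|w\|-1)=\sigma(\|v_0\|)$, we have $v_0x\in T$. Also $S_i(v_0x)=wx$ (recall $v_0\ne\emptyset$ if $i=0$), and $wx\notin T$ because $x\not>\sigma(\|w\|)$. So $e(w)$ is an explorer. Its parent $(i,v_0)$ is a seed with position $c_w$, and by (R2) the position of $e(w)$ is $c_w$. In short, the letter $x$ is large enough to be admissible after $v_0$ and just too small to be admissible after $w$. In the example above, $e((1))=(1,(3))$ and $e((2))=(0,(1,4))$.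

If $w$ has epoch $t\ge1$, the word $u=v_0x$ of $e(w)$ satisfies
$$|u|\le|w|+1\le t+1,\qquad n_t<\|u\|=2\|w\|-1+n_t\le3n_t-1,\tag{4}$$
by $|v_0|\le|w|$, (T1), $\|v_0\|=\|w\|-1$, $x=n_t+\|w\|$ and $1\le\|w\|\le n_t$.

**The inductive hypothesis.** For a piecewise geodesic path $\beta$ let
$$\operatorname{cost}_t(\beta)=\operatorname{length}_d(\beta)+\sum_{w\in T^*,\,\|w\|\le n_t}\operatorname{Var}(h_w\circ\beta),$$
the cost with respect to the islands present at the end of epoch $t$. We require:

**$(I_t)$** For every $x\in X$ there is a vertex $(i,u)$ and a piecewise geodesic path $\beta$ from its position to $x$ such that either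

(a) $(i,u)$ is an explorer with $\|u\|\le n_t$, and $\operatorname{cost}_t(\beta)\le2\,\theta^{|u|}\lambda_t$; or

(b) $(i,u)=e(w)$ with $w$ of epoch $t\ge1$ (position $c_w$), and $\operatorname{cost}_t(\beta)\le\frac32\,\theta^{|u|}\lambda_t$.

The meaning is this. The distance from the explorers to any point, measured in cost, is at most a fixed multiple of the edge length available to their next steps. In an epoch the unit $\lambda_t$ drops by the factor $\frac9{10}$. An explorer of type (a) that stood still would violate the bound, since $2\cdot\frac{10}9>2$. So it must send a child along $\beta$. An explorer of type (b) can afford to wait one epoch, since $\frac32\cdot\frac{10}9=\frac53<2$. It needs this delay, because by (4) its weight exceeds $n_t$, and its edge will be placed only in epoch $t+1$.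

At the end of epoch $t$ the following are defined: $n_0,\dots,n_t$; $\ell_n$ for $1\le n\le n_t$; $c_w,r_w$ for words of $T$ of weight $\le n_t$, satisfying (D1) (with no $r_\emptyset$); positions and paths of seeds $(i,v)$ with $\|S_i(v)\|\le n_t$ and of explorers $(i,v)$ with $\|v\|\le n_t$.

**Start ($t=0$).** Choose $c_\emptyset\in U$ and put $x_0(\emptyset)=x_2(\emptyset)=c_\emptyset$. Then $(I_0)$ holds: use the explorer $(2,\emptyset)$ and $\beta=[c_\emptyset,x]$, with $\operatorname{cost}_0(\beta)=d(c_\emptyset,x)\le\lambda_0$.

## Thin sets: where the absence of open arcs is used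

New islands must not raise the cost of paths already placed, so they have to avoid those paths. This is possible by the following lemma.

**Lemma 5.** *A finite union $F$ of geodesic arcs and points of $X$ contains no nonempty open subset of $X$ that lies in $U$.*

Proof. Suppose it does. A finite union of closed sets with empty interior has empty interior. Applied inside the given open set, this shows that one of the arcs or points contains a nonempty set $G\subset U$ open in $X$. Since $X$ is connected with more than one point, it has no isolated points. So $G$ is infinite and the set containing it is an arc. Removing the endpoints of the arc from $G$ leaves a nonempty open subset of $X$ that is relatively open in an open interval. Each of its components is open in $X$ and homeomorphic to $(0,1)$, contrary to our assumption on $U$. $\square$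

## Epoch $t+1$ of the construction

Assume epoch $t$ is completed and $(I_t)$ holds. Put $\eta=\frac1{20}\theta^{t+2}\lambda_{t+1}$, the error we tolerate.

**Step A: plan the moves of the explorers, then fix $n_{t+1}$.** We can plan only finitely many moves, so we use a net. Let $\Lambda=\sum_{w\in T^*,\|w\|\le n_t}l(w)/r_w<\infty$. A geodesic of length $r$ has $\operatorname{cost}_t\le(1+\Lambda)r$. Choose $r_0>0$ with $(1+\Lambda)r_0\le\eta$ and a finite $r_0$-net $z_1,\dots,z_Q$ of $X$. For each $q$ choose by $(I_t)$ a vertex $(i_q,u_q)$ and a path $\beta_q$ from its position to $z_q$, of type (a) or (b). Put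
$$n_{t+1}=3n_t+Q+1$$
and choose $\ell_n\in(\lambda_{t+1},\lambda_t)$ for $n_t<n\le n_{t+1}$, strictly decreasing.

For $q$ of type (a) put $y_q=2n_t+q$. Since $\|u_q\|\le n_t$, we have $\sigma(\|u_q\|)\le2n_t<y_q$, so $u_qy_q\in T$. Its weight exceeds $n_t$ and is at most $n_t+2n_t+Q\le n_{t+1}$. The vertices $e'_q=(i_q,u_qy_q)$ are distinct, since their last letters are, and they are explorers with explorer parents.

Let $\beta'_q$ be the initial piece of $\beta_q$ with $\operatorname{cost}_t(\beta'_q)=\min\{\operatorname{cost}_t(\beta_q),\theta^{|u_q|+1}\lambda_{t+1}\}$, and $\beta''_q$ the rest of $\beta_q$. Such a piece exists because the $\operatorname{cost}_t$ of initial pieces is continuous: it is a finite sum of arc length and variations of Lipschitz functions. We plan $\beta'_q$ as the path of $e'_q$. It fits the edge, since $\ell_{\|u_qy_q\|}>\lambda_{t+1}$: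
$$\operatorname{cost}_t(\beta'_q)\le\theta^{|u_q|+1}\lambda_{t+1}<l(u_qy_q).\tag{5}$$
The remaining debt is
$$\operatorname{cost}_t(\beta''_q)\le\max\{0,\,2\theta^{|u_q|}\lambda_t-\theta^{|u_q|+1}\lambda_{t+1}\}=\tfrac{119}{81}\,\theta^{|u_q|+1}\lambda_{t+1},\tag{6}$$
because $\theta^{|u_q|}\lambda_t=\theta^{-2}\,\theta^{|u_q|+1}\lambda_{t+1}=\frac{100}{81}\theta^{|u_q|+1}\lambda_{t+1}$ and $\frac{200}{81}-1=\frac{119}{81}$.

**Step B: place the new islands and their seeds.** Let $F$ be the union of the images of all paths $\beta_{i,v}$ defined so far, of all $\beta_q$ ($1\le q\le Q$), and of all points $c_u$ defined so far. It is a finite union of geodesic arcs and points. Treat the finitely many words $w\in T$ of epoch $t+1$ one after another. For each, let $p=w^-$, which has $\|p\|\le n_t$ by (T1), and $w=S_i(v)$ as in (T2). Choose $\zeta_w>0$ such that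

- $B(c_p,\zeta_w)\subset K_p$;
- $B(c_p,\zeta_w)$ is disjoint from $D_u$ for all already constructed children $u$ of $p$ (possible, since $c_p\notin D_u$ and there are finitely many);
- $\zeta_w\le l(v)-l(w)$ if $v\neq\emptyset$ (possible, since $l(w)<l(v)$).

The ball $B(c_p,\zeta_w)$ is a nonempty open subset of $U$. By Lemma 5 choose $c_w\in B(c_p,\zeta_w)\setminus F$, and then $r_w>0$ with
$$D_w=\bar B(c_w,2r_w)\subset B(c_p,\zeta_w)\setminus F,\qquad 2r_w\le\eta.$$
Since $c_p\in F$, we have $c_p\notin D_w$, and (D1) persists. Put $x_i(v)=c_w$ and, if $v\ne\emptyset$, $\beta_{i,v}=[c_p,c_w]$, as (R1) requires. Add $c_w$ and $[c_p,c_w]$ to $F$ and go on to the next word.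

We check the cost of the seed's path. First, every previously defined $h_u$ is constant on $B(c_p,\zeta_w)$:

- if $u$ is a nonempty prefix of $p$ (including $p$), then $B(c_p,\zeta_w)\subset K_p\subset K_u$, so $h_u=l(u)$;
- if $u$ is a proper extension of $p$, then $D_u\subset D_{u'}$ for the child $u'$ of $p$ which is a prefix of $u$, and $u'$ is already constructed ($u'=u$, or $u'$ has smaller epoch than $u$), so $B(c_p,\zeta_w)$ misses $D_{u'}$ and $h_u=0$;
- if $u$ is incomparable with $p$, then $D_u\cap D_p=\emptyset$, so $h_u=0$.

The geodesic $[c_p,c_w]$ lies in $B(c_p,\zeta_w)$. Along it the distance to $c_w$ decreases, so $h_w$ is monotone from $0$ to $l(w)$. All later islands avoid this geodesic, since it lies in the sets $F$ used for them. Hence in the final system, if $v\ne\emptyset$,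
$$\operatorname{cost}(\beta_{i,v})=l(w)+d(c_p,c_w)<l(w)+\zeta_w\le l(v).\tag{7}$$
This is the toll, paid by the strictly longer edge $v$. If $v=\emptyset$, then $w=(1)$ and we only record $x_1(\emptyset)=c_{(1)}$. No path is needed there.

**Step C: move the explorers.** Let $(i,v)$ be an explorer with $v$ of epoch $t+1$. Then $\|v^-\|\le n_t$ by (T1), and the position of its parent is defined. This is clear if the parent is an explorer. If the parent is a seed, then $\|S_i(v^-)\|\le n_t+1\le n_{t+1}$, and its position was defined at the latest in Step B. If the parent is a seed, apply (R2). If the parent is an explorer and $(i,v)=e'_q$, let $\beta_{i,v}=\beta'_q$, which starts at the position of $(i_q,u_q)$, the parent. In all other cases let $\beta_{i,v}$ be constant.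

Now (D2) holds for these vertices in the final system. The islands of epoch $t+1$ avoid $\beta'_q\subset F$, and islands of later epochs avoid it too, since all placed paths belong to the later sets $F$. So the final cost of $\beta'_q$ equals $\operatorname{cost}_t(\beta'_q)$, which is $<l(u_qy_q)$ by (5). Every placed path is avoided by all islands constructed after it is planned or placed, so it meets only finitely many $D_u$. Constant paths have cost $0$. Every explorer position is either some $c_u$ or a point of a placed path, and the points $c_u$ belong to the later sets $F$ as well. So a constant path also meets only finitely many $D_u$. Together with (7), (D2) holds for all vertices.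

## The hypothesis passes from $t$ to $t+1$

The new islands are the danger: a path that ends inside a new island has become more expensive. Such points will be served by the explorer $e(w)$ at the center of that island.

Let $x\in X$. Choose $q$ with $d(z_q,x)\le r_0$ and let $\gamma=[z_q,x]$, so $\operatorname{cost}_t(\gamma)\le\eta$. The islands $D_w$ with $w$ of epoch $t+1$ are finitely many, pairwise disjoint by (T1), and disjoint from all $\beta_q$.

**Case 1: $\gamma$ meets no $D_w$ with $w$ of epoch $t+1$.** Then $\operatorname{cost}_{t+1}=\operatorname{cost}_t$ on $\beta_q$ and on $\gamma$.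

Type (a). Use $e'_q$, with word $u'=u_qy_q$, $|u'|=|u_q|+1\le t+1$ by (T1), $\|u'\|\le n_{t+1}$, and the path $\beta''_q$ followed by $\gamma$. By (6), and since $\eta\le\frac1{20}\theta^{|u'|}\lambda_{t+1}$, its cost is at most
$$\big(\tfrac{119}{81}+\tfrac1{20}\big)\theta^{|u'|}\lambda_{t+1}<2\,\theta^{|u'|}\lambda_{t+1}.$$
So (a) holds for $t+1$.

Type (b). Here $(i_q,u_q)=e(w')$ with $w'$ of epoch $t$. By (4), $\|u_q\|\le3n_t-1\le n_{t+1}$ and $|u_q|\le t+1$. The path $\beta_q$ followed by $\gamma$ has cost at most
$$\tfrac32\theta^{|u_q|}\lambda_t+\eta\le\big(\tfrac53+\tfrac1{20}\big)\theta^{|u_q|}\lambda_{t+1}<2\,\theta^{|u_q|}\lambda_{t+1}.$$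
So (a) holds for $t+1$ with the explorer $(i_q,u_q)$.

**Case 2: $\gamma$ meets such a $D_w$.** Let $y$ be the last point of $\gamma$ (nearest $x$) in the union of the islands of epoch $t+1$, say $y\in D_w$. Use $e(w)$, with position $c_w$ and word $u$, and the path $[c_w,y]$ followed by the part of $\gamma$ from $y$ to $x$.

On $[c_w,y]\subset D_w\subset B(c_{w^-},\zeta_w)$ the function $h_w$ is monotone and all other $h_{u'}$ with $\|u'\|\le n_{t+1}$ are constant: those existing when $w$ was treated are constant by Step B, and those constructed later in the epoch vanish on $D_w$ by disjointness. So this part costs at most $l(w)+2r_w$.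

After $y$ no island of epoch $t+1$ is met, and $y$ lies in no other island of epoch $t+1$. If $y\ne x$, then $d(y,c_w)=2r_w$ by continuity, because otherwise $\gamma$ would remain in $D_w$ a little longer. So $h_w(y)=0$. Hence all $h_{w'}$ with $w'$ of epoch $t+1$ vanish on the second part, if it is nondegenerate, and this part costs at most $\operatorname{cost}_t(\gamma)\le\eta$.

Now $l(w)<\theta^{|w|}\lambda_t$ and $2r_w\le\eta$. Since $|w|\le t+1$, also $\eta=\frac1{20}\theta^{t+3}\lambda_t\le\frac1{20}\theta^{|w|}\lambda_t$. The total is at most $\theta^{|w|}\lambda_t+2\eta\le1.1\,\theta^{|w|}\lambda_t$. As $|u|\le|w|+1$,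
$$\tfrac32\,\theta^{|u|}\lambda_{t+1}\ge\tfrac32\cdot\tfrac{81}{100}\,\theta^{|w|}\lambda_t=1.215\,\theta^{|w|}\lambda_t.$$
So (b) holds for $t+1$, and $(I_{t+1})$ is proved.

**Density and the end of the proof of Theorem 1.** The induction produces (D1) and (D2). By $(I_t)$ every $x\in X$ is within $d$-distance $2\lambda_t$ of some position $x_i(u)$, for every $t$. Since $\lambda_t\to0$, (D3) holds. Proposition 4 gives the three maps $f_0,f_1,f_2$ when $U$ contains no open copy of $(0,1)$, and the other case was treated earlier. $\blacksquare$

So for every nontrivial Peano continuum $X$ the subset $A=X$ is a self regenerating fractal with nonempty interior, and a nontrivial Peano continuum without such a subset does not exist.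

## Connected topological fractals are Peano continua

We prove Theorem 2.

**(1)⇒(3).** For nontrivial $A$ this is Theorem 1. For a point take $\mathcal F=\{\mathrm{id}\}$.

**(3)⇒(2).** Take $U=A$ in the definition.

**(2)⇒(1), coding the points.** Let $(A,\mathcal F)$ be a topological fractal with $A$ nonempty and connected. We show first that $A$ is an image of the compact metrizable space $\mathcal F^{\mathbb N}$ of sequences. For $\omega\in\mathcal F^{\mathbb N}$ the nonempty compact sets $A_{\omega|n}=\omega_1\circ\dots\circ\omega_n(A)$ decrease, so they have a common point. If $x\neq y$ were two common points, the shrinking condition for the cover $\{A\setminus\{x\},A\setminus\{y\}\}$ would give an $n$ for which $A_{\omega|n}$ misses $x$ or $y$, a contradiction. So the intersection is one point $\pi(\omega)$.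

For an open $O\ni\pi(\omega)$ apply the shrinking condition to $\{O,A\setminus\{\pi(\omega)\}\}$. Since $\pi(\omega)\in A_{\omega|n}$, we get $A_{\omega|n}\subset O$ for some $n$. Every $\omega'$ that agrees with $\omega$ in the first $n$ places has $\pi(\omega')\in A_{\omega|n}\subset O$. So $\pi$ is continuous. It is surjective: given $x\in A$, use $A=\mathcal F(A)$ to choose $\omega_1,x_1$ with $\omega_1(x_1)=x$, then $\omega_2,x_2$ with $\omega_2(x_2)=x_1$, and so on. Then $x\in A_{\omega|n}$ for all $n$, so $x=\pi(\omega)$. By (iv), $A$ is metrizable.

**(2)⇒(1), local connectedness.** Fix a metric on $A$ and $\varepsilon>0$. Apply the shrinking condition to the cover by balls of radius $\varepsilon/3$. For a suitable $n$ all the sets $f_1\circ\dots\circ f_n(A)$ have diameter $<\varepsilon$. They are connected, there are finitely many of them, and they cover $A$ by iterating $A=\mathcal F(A)$. By (iii), $A$ is locally connected. Being compact, connected and metrizable, it is a Peano continuum. $\blacksquare$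

## Two maps do not suffice on the interval

We prove Theorem 3 by counting. Let $I=[0,1]$, $J=[\frac13,\frac23]$. Suppose $f_1,f_2$ (possibly equal) are constant, equal to $e_1,e_2$, on $I\setminus U$ and form a topological fractal. A map that is constant off $U$ starts and ends its run over $J$ at the same value, so it covers its image twice. Two maps that each cover their image twice leave no room for the part of $I$ outside $J$. Here is the precise version.

**Step 1: the counting function.** Let $\mathcal P_n$ be the finite family of intervals $f_{i_1}\circ\dots\circ f_{i_n}(I)$, possibly degenerate. It covers $I$, and its mesh tends to $0$ by the shrinking condition. For $S\subset I$ let $c_n(S)$ be the least number of members of $\mathcal P_n$ covering $S$. Then $c_n$ is monotone and subadditive. Also $c_{n+1}(f_i(S))\le c_n(S)$, because $f_i$ maps members of $\mathcal P_n$ to members of $\mathcal P_{n+1}$.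

**Step 2: near-additivity.** For $x_0\le x_1\le\dots\le x_k$ in $I$ we claim
$$\sum_{j=1}^kc_n([x_{j-1},x_j])\le c_n([x_0,x_k])+2(k-1).\tag{8}$$
Take a cover of $[x_0,x_k]$ by members of $\mathcal P_n$ of least cardinality. Each point lies in at most two of its members: of three intervals with a common point, one lies in the union of the other two and could be dropped. A member meets at most $1+\#\{0<j<k:x_j\text{ in the member}\}$ of the subintervals. Indeed, if the first and last subintervals it meets have indices $j<j'$, it contains $x_j,\dots,x_{j'-1}$. The members meeting $[x_{j-1},x_j]$ cover it. Summing over $j$ and exchanging the order of summation, the left side of (8) is at most the number of members plus $2$ for each of the $k-1$ inner points.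

**Step 3: each map covers its image twice.** Fix $i$. Since $f_i$ takes on $I\setminus U$ only the value $e_i=f_i(\frac13)=f_i(\frac23)$, we have $f_i(I)=f_i(J)=[m,M]$ for some $m\le M$. Choose $x_m,x_M\in J$ where $m,M$ are attained. Assume $x_m\le x_M$; in the other case exchange the roles of $x_m$ and $x_M$ below. Then $f_i([x_m,x_M])=[m,M]$. Also $f_i([\frac13,x_m])\supset[m,e_i]$ and $f_i([x_M,\frac23])\supset[e_i,M]$, so $f_i([\frac13,x_m]\cup[x_M,\frac23])=[m,M]$. Hence, using (8) with $k=3$,
$$2c_{n+1}(f_i(I))\le c_n([\tfrac13,x_m])+c_n([x_m,x_M])+c_n([x_M,\tfrac23])\le c_n(J)+4.$$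

**Step 4: the contradiction.** Since $I=f_1(I)\cup f_2(I)$, summing over $i=1,2$ gives $c_{n+1}(I)\le c_n(J)+4$. By (8) for $0\le\frac13\le\frac23\le1$,
$$c_n(J)\le c_n(I)+4-c_n([0,\tfrac13])-c_n([\tfrac23,1]).$$
So $c_{n+1}(I)\le c_n(I)+8-c_n([0,\frac13])$. Since the mesh of $\mathcal P_n$ tends to $0$, $c_n([0,\frac13])\to\infty$. Hence $c_n(I)$ is eventually strictly decreasing forever, which is impossible for positive integers. $\blacksquare$
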